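# Property (V$^*$) of Lipschitz-free spaces is decided on compact sets

## A star with infinitely many legs

Let $M=\{0,x_1,x_2,\dots\}$ with $d(x_n,0)=1$ for all $n$ and $d(x_n,x_m)=2$ for $n\ne m$. A function $f:M\to\mathbb R$ with $f(0)=0$ is just the sequence $(f(x_n))_n$. Since $|f(x_n)-f(x_m)|/2\le\max(|f(x_n)|,|f(x_m)|)$, its Lipschitz constant is $\sup_n|f(x_n)|$. So the Banach space $\mathrm{Lip}_0(M)$ of Lipschitz functions vanishing at $0$, normed by the Lipschitz constant, is $\ell_\infty$.

Let $\delta(x_n)$ be the functional $f\mapsto f(x_n)$ on $\mathrm{Lip}_0(M)$. For a finite sum, $\|\sum a_n\delta(x_n)\|\le\sum|a_n|$, and the function $f(x_n)=\mathrm{sign}(a_n)$ gives equality. The closed span of the $\delta(x_n)$ in the dual of $\mathrm{Lip}_0(M)$ is therefore $\ell_1$, with $\delta(x_n)$ as unit vector $e_n$. This closed span is the Lipschitz-free space $\mathcal F(M)$.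

Now take a bounded set $A\subset\mathcal F(M)=\ell_1$ that passes the following test: whenever $h_1,h_2,\dots\in\mathrm{Lip}_0(M)$ have all finite signed sums $\sum\pm h_k$ bounded by one constant, then $\sup_{a\in A}|\langle h_k,a\rangle|\to0$. What does $A$ look like? We claim that for each $\varepsilon>0$ there is $N$ with $\sum_{n>N}|a_n|\le\varepsilon$ for all $a\in A$.

Suppose this fails for some $\varepsilon$. Put $N_1=0$. Given $N_k$, pick $a^{(k)}\in A$ with $\sum_{n>N_k}|a^{(k)}_n|>\varepsilon$ and then $N_{k+1}>N_k$ with $\sum_{N_k<n\le N_{k+1}}|a^{(k)}_n|>\varepsilon$. Let $h_k(x_n)=\mathrm{sign}(a^{(k)}_n)$ for $N_k<n\le N_{k+1}$, and $h_k=0$ elsewhere. The $h_k$ have disjoint supports and values in $\{-1,0,1\}$, so every signed sum has norm at most $1$. But $\langle h_k,a^{(k)}\rangle>\varepsilon$ for all $k$, a contradiction.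

So, up to $\varepsilon$, the set $A$ lives on the compact set $K_N=\{0,x_1,\dots,x_N\}$. It is moved there by the operator that cuts off all legs beyond the $N$-th. As $\mathcal F(K_N)$ is finite-dimensional, $A$ is relatively norm compact.

Compactness of the metric space does not always make things so easy. Shrink the legs: let $d(x_n,0)=2^{-n}$ and $d(x_n,x_m)=2^{-n}+2^{-m}$. This space is compact. The Lipschitz constant of $f$ is now $\sup_n2^n|f(x_n)|$, and $\mathcal F(M)$ is again $\ell_1$, with $e_n=2^n\delta(x_n)$. Free spaces of compact sets can be infinite-dimensional, and statements about them can have content.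

Both observations together lead to a question. The sets that pass the test are the (V$^*$)-sets of Pełczyński, and property (V$^*$) says that all of them are relatively weakly compact. In the first star they were pushed into a compact set, up to $\varepsilon$. Does this happen in every complete metric space, and is it then enough to know (V$^*$) for the free spaces of compact subsets?

## Free spaces, (V$^*$)-sets and the reduction to compact subsets

**Definition (Lipschitz-free space).** Let $(M,d)$ be a metric space with base point $0\in M$. $\mathrm{Lip}_0(M)$ is the Banach space of Lipschitz functions $f:M\to\mathbb R$ with $f(0)=0$, normed by the Lipschitz constant $\|f\|_L$. For $x\in M$ put $\delta(x)(f)=f(x)$. The Lipschitz-free space $\mathcal F(M)$ is the closed linear span of $\{\delta(x):x\in M\}$ in $\mathrm{Lip}_0(M)^*$. Up to linear isometry it does not depend on the base point. For $D\subset M$ let $\mathcal F(D)$ be the closed span of $\delta(D)$ in $\mathcal F(M)$; since $\delta(0)=0$, adding $0$ to $D$ changes nothing.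

We use these textbook facts.

1. $\mathcal F(M)^*=\mathrm{Lip}_0(M)$ isometrically, with $\langle f,\delta(x)\rangle=f(x)$.
2. If $f_i\to f$ pointwise and $(f_i)$ is bounded in $\mathrm{Lip}_0(M)$, then $f_i\to f$ weak$^*$: the convergence $\langle f_i,\gamma\rangle\to\langle f,\gamma\rangle$ is clear for $\gamma\in\mathrm{span}\,\delta(M)$, and boundedness carries it to the closure.
3. If $0\in D\subset M$, then $\mathcal F(D)$ as just defined is isometric to the free space of the metric space $D$, because by McShane's theorem every real $1$-Lipschitz function on $D$ extends to a $1$-Lipschitz function on $M$. So $\mathcal F(D)^*=\mathrm{Lip}_0(D)$, and for $\gamma\in\mathcal F(D)$ the number $\langle f,\gamma\rangle$ depends only on $f|_D$. A function $f\in\mathrm{Lip}_0(M)$ annihilates $\mathcal F(D)$ iff $f|_D=0$.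

(If one prefers to give a set $K\not\ni0$ its own base point $p\in K$, its free space is isometric to the closed span of $\{\delta(x)-\delta(p):x\in K\}$ in $\mathcal F(M)$, again by McShane. This is still a closed subspace of $\mathcal F(M)$.)

**Definition (wuC series).** A series $\sum_nx_n^*$ in a dual space $X^*$ is weakly unconditionally Cauchy (wuC) if $\sum_n|\langle x^{**},x_n^*\rangle|<\infty$ for every $x^{**}\in X^{**}$.

For example, the unit vectors $e_n\in\ell_\infty=\ell_1^*$ form a wuC series: signed finite sums have norm at most $1$, so $\sum_{n\in F}|\langle x^{**},e_n\rangle|\le\|x^{**}\|$ for each finite $F$. The series $\sum_n e_1$ is not wuC.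

**Definition ((V$^*$)-sets and property (V$^*$)).** A bounded set $A\subset X$ is a (V$^*$)-set if
$$\lim_{n\to\infty}\sup_{x\in A}|\langle x_n^*,x\rangle|=0\quad\text{for every wuC series }\sum_nx_n^*\text{ in }X^*.\tag{1}$$
$X$ has property (V$^*$) if every (V$^*$)-set in $X$ is relatively weakly compact.

Reflexive spaces have (V$^*$), since there all bounded sets are relatively weakly compact. The space $\ell_1$ has (V$^*$): the $h_k$ of the opening example form a wuC series, so the argument there shows that all (V$^*$)-sets of $\ell_1$ are relatively norm compact. The space $c_0$ does not have it. Indeed $c_0^*=\ell_1$ does not contain $c_0$, so by the Bessaga–Pełczyński theorem every wuC series $\sum x_n^*$ in $\ell_1$ converges, hence $\|x_n^*\|\to0$. Thus the unit ball of $c_0$ is a (V$^*$)-set, and it is not relatively weakly compact.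

A property $P$ is called *compactly determined* for Lipschitz-free spaces if, for every complete $M$, $\mathcal F(M)$ has $P$ as soon as $\mathcal F(K)$ has $P$ for every compact $K\subset M$. Weak sequential completeness and not containing $c_0$ are known to be compactly determined. The question whether (V$^*$) is compactly determined comes from Ramón J. Aliaga, Eva Pernecká, Alicia Quero, "Pełczyński's property (V$^*$) in Lipschitz-free spaces", arXiv:2411.15107 (2024). The answer is yes.

**Main Theorem.** Let $M$ be a complete metric space. Then $\mathcal F(M)$ has (V$^*$) if and only if $\mathcal F(K)$ has (V$^*$) for every compact $K\subset M$.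

Theorem A will move a (V$^*$)-set of $\mathcal F(M)$ into some $\mathcal F(K)$, up to $\varepsilon$, as in the first star. Theorem B deals with a difficulty that the star does not show: the moved set is a (V$^*$)-set *of $\mathcal F(M)$*, while the hypothesis speaks about (V$^*$)-sets of free spaces of compact sets.

## wuC series in $\mathrm{Lip}_0(M)$ are Lipschitz maps into $\ell_1$

Write $B_X$ for the closed unit ball of $X$. For a sequence in $X^*$ put
$$\|(x_n^*)\|_{wuC}=\sup\Big\{\sum_n|\langle x^{**},x_n^*\rangle|:x^{**}\in B_{X^{**}}\Big\}.$$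
This is finite iff $\sum x_n^*$ is wuC. One direction is clear. For the other, if the series is wuC, then $x^{**}\mapsto(\langle x^{**},x_n^*\rangle)_n$ is a linear map $X^{**}\to\ell_1$ with continuous coordinates, so its graph is closed and it is bounded. Note $\|x_n^*\|\le\|(x_k^*)\|_{wuC}$ for every $n$. For bounded $A\subset X$ let
$$v_X(A)=\sup\Big\{\limsup_n\sup_{x\in A}|\langle x_n^*,x\rangle|:\ \|(x_n^*)\|_{wuC}\le1\Big\}.\tag{2}$$
By scaling, $A$ is a (V$^*$)-set iff $v_X(A)=0$. Two simple remarks will be used repeatedly.

*Images.* If $T:X\to Y$ is a bounded operator and $A$ is a (V$^*$)-set of $X$, then $T(A)$ is a (V$^*$)-set of $Y$. For a wuC series $\sum y_n^*$ in $Y^*$ we have $\langle x^{**},T^*y_n^*\rangle=\langle T^{**}x^{**},y_n^*\rangle$, so $\sum T^*y_n^*$ is wuC, and $\langle y_n^*,Ta\rangle=\langle T^*y_n^*,a\rangle$. In particular a (V$^*$)-set of a closed subspace is a (V$^*$)-set of the whole space.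

*Approximation.* If for every $\eta>0$ there is a (V$^*$)-set $A_\eta$ of $X$ with $A\subset A_\eta+\eta B_X$, then $A$ is a (V$^*$)-set of $X$. It is bounded, and for a wuC series with $\|x_n^*\|\le L$ for all $n$,
$$\limsup_n\sup_{A}|x_n^*|\le\lim_n\sup_{A_\eta}|x_n^*|+L\eta=L\eta\quad\text{for every }\eta>0.\tag{3}$$

The next lemma turns wuC series into metric objects. In the first star, the sequence of indicator functions of the points $x_n$ is the map $x_n\mapsto e_n$, $0\mapsto 0$ into $\ell_1$.

**Lemma 1.** Let $f_n\in\mathrm{Lip}_0(M)$ and $L\ge0$. Then $\|(f_n)\|_{wuC}\le L$ iff $f=(f_n)_n$ is an $L$-Lipschitz map $M\to\ell_1$.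

*Proof.* Here $X=\mathcal F(M)$, $X^*=\mathrm{Lip}_0(M)$, $X^{**}=\mathrm{Lip}_0(M)^*$. Suppose $\|(f_n)\|_{wuC}\le L$. For $x\ne y$ the vector $(\delta(x)-\delta(y))/d(x,y)$ has norm at most $1$, so $\sum_n|f_n(x)-f_n(y)|\le L\,d(x,y)$. With $y=0$ this shows $f(x)\in\ell_1$, and in general it says that $f$ is $L$-Lipschitz. Conversely, let $f$ be $L$-Lipschitz. For finite $F\subset\mathbb N$ and signs $\epsilon_n$,
$$\Big|\sum_{n\in F}\epsilon_n(f_n(x)-f_n(y))\Big|\le\sum_n|f_n(x)-f_n(y)|\le L\,d(x,y),$$
so $\|\sum_F\epsilon_nf_n\|_L\le L$. Choosing $\epsilon_n=\mathrm{sign}\langle\psi,f_n\rangle$ for $\psi\in\mathrm{Lip}_0(M)^*$ gives $\sum_F|\langle\psi,f_n\rangle|\le L\|\psi\|$. Let $F$ grow. $\square$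

**Lemma 2.** If $h_n\in\mathrm{Lip}_0(M)$, $\|h_n\|_L\le L$ and the sets $\{h_n\ne0\}$ are pairwise disjoint, then $\sum h_n$ is wuC.

*Proof.* Given $x,y\in M$, at most two indices $n$ satisfy $h_n(x)\ne0$ or $h_n(y)\ne0$. So $\sum_n|h_n(x)-h_n(y)|\le2L\,d(x,y)$, and with $y=0$ we see that $(h_n(x))_n\in\ell_1$. Lemma 1 applies with $2L$. $\square$

Note what Lemma 2 asks for: disjoint supports and a *uniform* Lipschitz bound.

## Multiplication by cut-off functions

In the star we cut off legs by multiplying functions by an indicator. In general we multiply by Lipschitz cut-offs; here is the cost.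

**Lemma 3.** Let $\psi:M\to[0,1]$ be Lipschitz and vanish outside $B(0,R)=\{x:d(x,0)\le R\}$. Then $\|\psi f\|_L\le(1+R\|\psi\|_L)\|f\|_L$ for $f\in\mathrm{Lip}_0(M)$. There is a bounded operator $S_\psi$ on $\mathcal F(M)$ with $S_\psi\delta(x)=\psi(x)\delta(x)$, $S_\psi^*f=\psi f$ and $\|S_\psi\|\le1+R\|\psi\|_L$. If $\psi=0$ off $C$, then $S_\psi\mathcal F(D)\subset\mathcal F(C\cap D)$ for every $D\subset M$.

*Proof.* Here $\|\psi\|_L$ is the Lipschitz constant, although $\psi(0)$ need not vanish. If $x\in B(0,R)$, then $|f(x)|\le R\|f\|_L$ and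
$$|\psi(x)f(x)-\psi(y)f(y)|\le|f(x)||\psi(x)-\psi(y)|+\psi(y)|f(x)-f(y)|\le(R\|\psi\|_L+1)\|f\|_Ld(x,y).$$
If $y\in B(0,R)$, exchange the roles. If neither point is in the ball, the left side is $0$. Also $(\psi f)(0)=0$.

So $Qf=\psi f$ is a bounded operator on $\mathrm{Lip}_0(M)$ with $\|Q\|\le1+R\|\psi\|_L$. Its adjoint $Q^*$ acts on $\mathrm{Lip}_0(M)^*$, and $(Q^*\delta(x))(f)=\psi(x)f(x)$, that is, $Q^*\delta(x)=\psi(x)\delta(x)$. Hence $Q^*$ maps $\mathrm{span}\,\delta(M)$, and by continuity $\mathcal F(M)$, into $\mathcal F(M)$. Let $S_\psi$ be the restriction of $Q^*$ to $\mathcal F(M)$. Then $\langle f,S_\psi\gamma\rangle=\langle\psi f,\gamma\rangle$, which is $S_\psi^*f=\psi f$. If $\psi=0$ off $C$ and $x\in D$, then $\psi(x)\delta(x)$ is $0$ or $x\in C\cap D$; so $S_\psi$ maps $\mathrm{span}\,\delta(D)$ into $\mathcal F(C\cap D)$, and the closure follows. $\square$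

For $R>0$ let $\chi_R(x)=\max(0,\min(1,2-d(x,0)/R))$. It is $1$ on $B(0,R)$, vanishes where $d(x,0)\ge2R$, and is $\frac1R$-Lipschitz. Lemma 3, with $2R$ as radius, gives $\|S_{\chi_R}\|\le1+2R\cdot\frac1R=3$ for every $R$. Moreover
$$S_{\chi_R}\gamma\to\gamma\quad(R\to\infty)\qquad\text{for every }\gamma\in\mathcal F(M):\tag{4}$$
for finitely supported $\gamma$ we have equality once $R$ is large, and the norms are uniformly bounded.

## (V$^*$)-sets concentrate near compact sets

**Theorem A.** Let $M$ be complete, $A\subset\mathcal F(M)$ a (V$^*$)-set and $\varepsilon>0$. There are a compact $K\subset M$ with $0\in K$ and a (V$^*$)-set $A'$ of $\mathcal F(M)$ with $A'\subset\mathcal F(K)$ and $A\subset A'+\varepsilon B_{\mathcal F(M)}$.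

A set can fail to be compact because it is unbounded, or because at some scale no finite net covers it. Lemmas 4 and 5 treat these one at a time, each with a copy of the hump argument from the star.

**Lemma 4.** For a (V$^*$)-set $A$ of $\mathcal F(M)$ and $\varepsilon>0$ there is $R>0$ with $\|a-S_{\chi_R}a\|\le\varepsilon$ for all $a\in A$.

*Proof.* Suppose not, and put $R_1=1$. Given $R_n$, choose $a_n\in A$ and $\|f_n\|_L\le1$ with $\langle f_n,a_n-S_{\chi_{R_n}}a_n\rangle>\varepsilon$. By (4), choose $R_n'\ge R_n$ with
$$\langle f_n,S_{\chi_{R_n'}}(a_n-S_{\chi_{R_n}}a_n)\rangle>\varepsilon,$$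
and set $R_{n+1}=2R_n'$. Moving the operators to the other side, this says $\langle h_n,a_n\rangle>\varepsilon$ for $h_n=\chi_{R_n'}(1-\chi_{R_n})f_n$. Now $\|(1-\chi_{R_n})f_n\|_L\le\|f_n\|_L+\|\chi_{R_n}f_n\|_L\le1+3=4$, so $\|h_n\|_L\le3\cdot4=12$. And $h_n(x)\ne0$ forces $R_n<d(x,0)<2R_n'=R_{n+1}$. These annuli are pairwise disjoint, so $\sum h_n$ is wuC by Lemma 2, while $\sup_A|h_n|>\varepsilon$ for all $n$. This contradicts (1). $\square$

Write $[E]_s=\{x:d(x,E)\le s\}$. In the next lemma we fix a scale $\delta$ and cut off to a neighborhood of a finite set $E$. The humps will be found by enlarging $E$ again and again. Lemma 2 needs a Lipschitz bound that does not deteriorate in this process, and the point is that the cost of the cut-off depends on the scale but not on $E$.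

**Lemma 5.** Let $B\subset\mathcal F(C)$ be a (V$^*$)-set of $\mathcal F(M)$ with $C$ bounded, and let $\delta,\varepsilon>0$. There are a finite nonempty $E\subset M$ and a Lipschitz $\psi:M\to[0,1]$, vanishing outside a bounded set and outside $[E]_{2\delta}$, such that $\|b-S_\psi b\|\le\varepsilon$ for all $b\in B$.

*Proof.* Let $C\subset B(0,R)$ with $R>0$, and $\chi=\chi_R$. For finite nonempty $E$ and $s>0$ put
$$\varphi_{E,s}=\max\big(0,\min(1,2-d(\cdot,E)/s)\big),\qquad\psi_{E,s}=\chi\,\varphi_{E,s}.$$
The function $\varphi_{E,s}$ is $1$ on $[E]_s$, vanishes where $d(\cdot,E)\ge2s$, and is $\frac1s$-Lipschitz. So $\psi_{E,s}$ vanishes off $B(0,2R)$ and off $[E]_{2s}$. Being a product of two $[0,1]$-valued functions, it is $(\frac1R+\frac1s)$-Lipschitz. By Lemma 3,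
$$\|S_{\psi_{E,s}}\|\le1+2R\Big(\frac1R+\frac1s\Big)=3+\frac{2R}s=:N_s,\tag{5}$$
and the same bound holds for multiplication by $\psi_{E,s}$ on $\mathrm{Lip}_0(M)$; it is independent of $E$. Also $S_\chi b=b$ for $b\in B$, because $\chi=1$ on $C$.

Suppose that no $\psi_{E,\delta}$ works. Let $E_0=\{0\}$ and $L=N_{\delta/4}(3+N_\delta)$. Given $E_{n-1}$, pick $b_n\in B$ and $\|f_n\|_L\le1$ with $\langle f_n,b_n-S_{\psi_{E_{n-1},\delta}}b_n\rangle>\varepsilon$. Since $b_n=S_\chi b_n$, this reads
$$\langle u_n,b_n\rangle>\varepsilon,\qquad u_n=\chi f_n-\psi_{E_{n-1},\delta}f_n=\chi(1-\varphi_{E_{n-1},\delta})f_n.$$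
Here $\|u_n\|_L\le3+N_\delta\le L$, and $u_n=0$ on $[E_{n-1}]_\delta$.

The function $u_n$ avoids the old set, but its support may be large. To localize it, choose $b_n'\in\mathrm{span}\,\delta(C)$ with $\|b_n-b_n'\|\le\varepsilon/(4L)$. Let $E_n$ be the union of $E_{n-1}$ and a finite subset of $C$ supporting $b_n'$, and put $h_n=\psi_{E_n,\delta/4}\,u_n$. By (5), $\|h_n\|_L\le N_{\delta/4}(3+N_\delta)=L$. On that finite subset of $C$ both $\chi$ and $\varphi_{E_n,\delta/4}$ equal $1$, so $h_n=u_n$ there and $\langle h_n,b_n'\rangle=\langle u_n,b_n'\rangle$. Hence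
$$\langle h_n,b_n\rangle\ge\langle h_n,b_n'\rangle-\frac\varepsilon4=\langle u_n,b_n'\rangle-\frac\varepsilon4\ge\langle u_n,b_n\rangle-\frac\varepsilon2\ge\frac\varepsilon2.$$
Finally $\{h_n\ne0\}\subset\{d(\cdot,E_n)<\delta/2\}\setminus[E_{n-1}]_\delta$. For $m<n$ we have $\{h_m\ne0\}\subset[E_m]_\delta\subset[E_{n-1}]_\delta$, where $h_n$ vanishes. So the supports are pairwise disjoint, $\sum h_n$ is wuC by Lemma 2, and (1) is violated for $B$. $\square$

*Proof of Theorem A.*

**Step 1: successive cut-offs.** The purpose is to confine $A$ to smaller and smaller neighborhoods of finite sets, at a total cost $\varepsilon$. Take $R$ from Lemma 4 for $\varepsilon/2$, and set $T_0=S_{\chi_R}$, $C_0=B(0,2R)$. By Lemma 3, $T_0A\subset\mathcal F(C_0)$. Suppose a bounded operator $T_{k-1}$ and a closed bounded set $C_{k-1}$ are given with $T_{k-1}A\subset\mathcal F(C_{k-1})$. The set $T_{k-1}A$ is the image of a (V$^*$)-set under a bounded operator, so it is a (V$^*$)-set of $\mathcal F(M)$. Apply Lemma 5 to it with $\delta=2^{-k}$ and with $\varepsilon2^{-k-1}$ in place of $\varepsilon$,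 and get $E_k,\psi_k$. Put
$$T_k=S_{\psi_k}T_{k-1},\qquad C_k=C_{k-1}\cap[E_k]_{2^{1-k}}.$$
By Lemma 3, $T_kA\subset\mathcal F(C_k)$, and $\|T_ka-T_{k-1}a\|\le\varepsilon2^{-k-1}$ for $a\in A$. So $Ta=\lim_kT_ka$ exists uniformly on $A$, and
$$\|Ta-a\|\le\frac\varepsilon2+\sum_{k\ge1}\varepsilon2^{-k-1}=\varepsilon.$$
Let $A'=T(A)$. Then $A\subset A'+\varepsilon B_{\mathcal F(M)}$.

**Step 2: $A'$ is a (V$^*$)-set of $\mathcal F(M)$.** We have no uniform bound on $\|T_k\|$, and $T$ is only a map on $A$, so we cannot call $A'$ an image under a bounded operator. But each $T_kA$ is a (V$^*$)-set, and $A'\subset T_kA+\eta_kB_{\mathcal F(M)}$ with $\eta_k=\sup_{a\in A}\|Ta-T_ka\|\to0$. The approximation remark (3) applies.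

**Step 3: the compact set.** Let $D_k=C_k\cup\{0\}$, a decreasing sequence of closed sets, and $K=\bigcap_kD_k\ni0$. Since $K\setminus\{0\}\subset[E_k]_{2^{1-k}}$ for all $k\ge1$ with $E_k$ finite, $K$ is totally bounded. It is closed in the complete space $M$, hence compact.

**Step 4: $D_k$ shrinks uniformly to $K$.** We claim that for every $r>0$ there is $k$ with $d(x,K)\le r$ for all $x\in D_k$. Otherwise there are $x_k\in D_k$ with $d(x_k,K)>r$ for every $k$. As $0\in K$, $x_k\ne0$ and so $x_k\in C_k$. For each $j\ge1$ the points $x_k$, $k\ge j$, lie in $[E_j]_{2^{1-j}}$, so $\{x_k\}$ is totally bounded. By completeness a subsequence converges. Its limit lies in every closed set $D_j$, hence in $K$, which contradicts $d(x_k,K)>r$.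

**Step 5: $A'\subset\mathcal F(K)$.** By Hahn–Banach, and since the annihilator of $\mathcal F(K)$ is $\{f:f|_K=0\}$, it suffices that $\langle f,Ta\rangle=0$ whenever $\|f\|_L\le1$, $f|_K=0$ and $a\in A$. We know that $Ta$ is a limit of elements carried by the sets $D_k$, on which $f$ is small but perhaps not zero, so we first make it zero. For $r>0$ put $f_r=\mathrm{sign}(f)\max(|f|-r,0)$. This is a $1$-Lipschitz function of $f$, so $\|f_r\|_L\le1$. As $|f|\le d(\cdot,K)$, $f_r$ vanishes on the set $D_k$ of Step 4. For $j\ge k$ we have $T_ja\in\mathcal F(C_j)\subset\mathcal F(D_k)$, so $Ta\in\mathcal F(D_k)$ and $\langle f_r,Ta\rangle=0$. As $r\to0$, $f_r\to f$ pointwise and boundedly, hence weak$^*$, so $\langle f,Ta\rangle=0$. $\square$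

## One subset of $\mathcal F(K)$, two families of tests

We now have $A'\subset\mathcal F(K)$. To use the hypothesis on compact sets we would like $A'$ to be a (V$^*$)-set of $\mathcal F(K)$. By Lemma 1, $A'$ passes all tests given by Lipschitz maps $M\to\ell_1$, and it should pass all tests given by Lipschitz maps $K\to\ell_1$ vanishing at $0$. So the natural plan is to extend a Lipschitz map $f:K\to\ell_1$ to a Lipschitz map $M\to\ell_1$.

McShane's formula extends each coordinate separately, but it does not control the sum of the coordinates. Let $K=\{0,x_1,x_2,\dots\}$ be the compact star with $d(x_n,0)=2^{-n}$, and let $M=K\cup\{p\}$ with $d(p,z)=1$ for all $z\in K$. This is a metric, since distances in $K$ are at most $3/4$. Let $f_n(x_n)=2^{-n}$ and $f_n=0$ elsewhere on $K$. The map $f=(f_n):K\to\ell_1$ is an isometric embedding. McShane's extension of $f_n$ gives the value $\min_{z\in K}(f_n(z)+d(p,z))=1$ at $p$, for every $n$, and $(1,1,1,\dots)\notin\ell_1$. In this example a joint choice works: $f(p)=0$ keeps the constant $1$.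

But a joint choice with the same constant need not exist. Let $K$ consist of four points at mutual distance $2$, and let $M=K\cup\{c\}$ with $d(c,z)=1$ for $z\in K$. Send the four points, the base point first, to
$$(0,0,0),\quad(1,1,0),\quad(1,0,1),\quad(0,1,1)\ \in\ \ell_1^3\subset\ell_1 .$$
Any two of these are at distance $2$, so the map is $1$-Lipschitz. In each of the three coordinates two of the vectors have a $0$ and two have a $1$. So for any $p\in\ell_1$ the sum of its four distances to them is at least $\sum_{j=1}^3(2|p_j|+2|p_j-1|)\ge6$, and some distance is at least $3/2$. Every extension to $c$ has Lipschitz constant at least $3/2$, and the value $(\frac12,\frac12,\frac12)$ attains it. One added point has already cost a factor. If we add points one after another, the argument gives no bound for the constant, and this is where the plan stops.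

The way out is not to extend all maps on $K$. Suppose we test on a larger compact set $K'\supset K$. Then only maps $f:K'\to\ell_1$ are tests, and in the example the bad map on $K$ disappears from the list (with constant $1$) as soon as $c\in K'$. We then want $G:M\to\ell_1$ agreeing with $f$ on $K$ alone, because the set to be tested lies in $\mathcal F(K)$. Three things help.

1. The tests in (2) are upper limits over $n$, so we may pass to a subsequence of the coordinates.
2. On the compact set $K$ the tails of $f$ are uniformly small. So after passing to a subsequence, only $m$ coordinates matter at a distance from $K$ that depends on $m$, and very far away no coordinate matters.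
3. For $\ell_1^m$-valued maps, closed balls of the target are compact. So if a map on $K$ does not extend to some subset of $M$, a *finite* subset already shows it.

We can therefore put finitely many such witnesses into $K'$ at each distance scale. They can only accumulate at $K$, so $K'$ remains compact. Here is the statement.

**Theorem B.** Let $M$ be any metric space, $0\in K\subset M$ compact, and $\theta>0$. There is a compact $K'$ with $K\subset K'\subset[K]_\theta$ and $K'\setminus K$ countable such that:

1. for every $1$-Lipschitz $f=(f_n):K'\to\ell_1$ with $f(0)=0$ and every $\varepsilon>0$ there are a subsequence $(f_{n_j})_j$ and a $(1+\varepsilon)$-Lipschitz $G=(G_j):M\to\ell_1$ with $G(0)=0$ and $G_j|_K=f_{n_j}|_K$ for all $j$;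
2. $v_{\mathcal F(K')}(A)=v_{\mathcal F(M)}(A)$ for every bounded $A\subset\mathcal F(K)$. In particular such an $A$ is a (V$^*$)-set of $\mathcal F(K')$ iff it is a (V$^*$)-set of $\mathcal F(M)$.

## Finite witnesses and the construction of $K'$

Let $\rho(x)=d(x,K)$. For $m\ge1$ define the shell and the tolerance
$$V_m=\{x\in M:2^{-(m+1)^2}\le\rho(x)\le2^{-(m-1)^2}\},\qquad\eta_m=2^{-m}\,2^{-(m+1)^2}.$$
The shell may be empty. On $V_m$ we have $\eta_m\le2^{-m}\rho$, so an error $\eta_m$ on $K$ is small compared with the distance from the shell to $K$. The shells overlap, which will leave room for gluing. The exponents are squares so that, on the scale $-\log_2\rho$, the spacing $(m+1)^2-m^2=2m+1$ tends to infinity; this will make the gluing cost arbitrarily small.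

Let $\mathcal L_m$ be the set of $1$-Lipschitz $u:K\to\ell_1^m$ with $u(0)=0$. It is compact for $\|u\|_\infty=\sup_K\|u(\cdot)\|_{\ell_1^m}$ by Arzelà–Ascoli. For $Z\subset M$ let $\mathcal E_m(Z)$ be the set of $u\in\mathcal L_m$ that extend to a $1$-Lipschitz map $K\cup Z\to\ell_1^m$.

**Step 1: $\mathcal E_m(F)$ is compact for finite $F$.** By Arzelà–Ascoli the set of $1$-Lipschitz maps $K\cup F\to\ell_1^m$ vanishing at $0$ is compact for uniform convergence, and $\mathcal E_m(F)$ is its image under the continuous map of restriction to $K$.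

**Step 2: failure to extend is seen on finite sets,** that is,
$$\mathcal E_m(V_m)=\bigcap\{\mathcal E_m(F):F\subset V_m\text{ finite}\}.\tag{6}$$
The inclusion $\subset$ is clear. Let $u$ belong to the intersection. The space $P=\prod_{x\in V_m}d(x,0)B_{\ell_1^m}$ is compact by Tychonoff. For finite $F\subset V_m$ let
$$P_F=\{h\in P:\ u\cup h|_F\text{ is }1\text{-Lipschitz on }K\cup F\}.$$
The set $P_F$ is defined by the closed conditions $\|h(x)-h(y)\|\le d(x,y)$ for $x,y\in F$ and $\|h(x)-u(z)\|\le d(x,z)$ for $x\in F$, $z\in K$; so it is closed. It is nonempty: a $1$-Lipschitz extension of $u$ to $K\cup F$ has values of norm at most $d(x,0)$ at $x$, since $u(0)=0$; use these values on $F$ and put $h=0$ on $V_m\setminus F$. Finally $P_{F\cup F'}\subset P_F\cap P_{F'}$, so the family has the finite intersection property, and $\bigcap_FP_F\ne\emptyset$. Any point $h$ of this intersection makes $u\cup h$ a $1$-Lipschitz map on $K\cup V_m$, because the Lipschitz condition involves only two points at a time. So $u\in\mathcal E_m(V_m)$.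

**Step 3: one finite set suffices up to $\eta_m$.** Let $U$ be the open $\eta_m$-neighborhood of $\mathcal E_m(V_m)$ in $\mathcal L_m$; note $0\in\mathcal E_m(V_m)$. The compact sets $\mathcal E_m(F)\setminus U$ are downward directed, as $\mathcal E_m(F\cup F')\subset\mathcal E_m(F)\cap\mathcal E_m(F')$, and by (6) their intersection is empty. So one of them is empty: there is a finite $F_m\subset V_m$ such that
$$\text{every }u\in\mathcal E_m(F_m)\text{ satisfies }\|u-u'\|_\infty<\eta_m\text{ for some }u'\in\mathcal E_m(V_m).\tag{7}$$
(If $V_m=\emptyset$, then $F_m=\emptyset$.)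

**Step 4: definition of $K'$.** Choose $m_0\ge1$ with $2^{-(m_0-1)^2}\le\theta$ and put
$$K'=K\cup\bigcup_{m\ge m_0}F_m\subset[K]_\theta .$$
Then $K'\setminus K$ is countable. To see that $K'$ is compact, take a sequence in $K'$. If infinitely many terms lie in $K$ or in one finite set $F_m$, it has a convergent subsequence with limit in $K'$. Otherwise a subsequence lies in sets $F_m$ with $m\to\infty$; its distances to $K$ are at most $2^{-(m-1)^2}\to0$, and since nearest points in the compact set $K$ have a convergent subsequence, so does the sequence itself, with limit in $K$.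

## Gluing shell extensions: proof of Theorem B(1)

Let $f:K'\to\ell_1$ be $1$-Lipschitz with $f(0)=0$, and $\varepsilon>0$. Pick $\kappa\in(0,\frac12]$ with $1+4\kappa<1+\varepsilon$, and then $q\ge m_0$ so large that
$$(1+2^{1-q})(1+4\kappa)\le1+\varepsilon,\qquad\frac{32}{(2q+1)\kappa}\le\varepsilon.\tag{8}$$

**Step 1: a sparse subsequence.** We want only the first $m$ coordinates to matter on $V_m$. Let $t_n=\sup_{x\in K}\sum_{i\ge n}|f_i(x)|$. The functions $x\mapsto\sum_{i\ge n}|f_i(x)|$ are continuous and decrease pointwise to $0$ on the compact set $K$, so $t_n\to0$ by Dini's theorem. Choose $n_{q+1}<n_{q+2}<\cdots$ with $t_{n_{m+1}}\le\eta_m$ for all $m\ge q$. Put $g_j=f_{n_j}$ for $j>q$, $g_j=0$ for $j\le q$, and $g=(g_j)_{j\ge1}:K'\to\ell_1$. Then $g$ is $1$-Lipschitz, $g(0)=0$, and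
$$\sup_K\sum_{j>m}|g_j|\le t_{n_{m+1}}\le\eta_m\qquad(m\ge q).\tag{9}$$

**Step 2: approximate extensions to the shells.** Let $m>q$. Since $m>q\ge m_0$, we have $K\cup F_m\subset K'$, and the truncation $(g_1,\dots,g_m)$ is $1$-Lipschitz there. So its restriction to $K$ belongs to $\mathcal E_m(F_m)$. This is the one place where we use that $f$ is given on $K'$ and not only on $K$. By (7) there is a $1$-Lipschitz map $h^m:K\cup V_m\to\ell_1^m\subset\ell_1$ whose restriction to $K$ is within $\eta_m$ of the truncation, and by (9)
$$\|h^m-g\|\le\eta_m+\eta_m=2\eta_m\quad\text{on }K.$$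
For the region far from $K$ put $h^q=0$ on $M$; as the first $q$ coordinates of $g$ vanish, (9) gives $\|h^q-g\|\le\eta_q$ on $K$. Let $\mathrm{dom}_m=V_m$ for $m>q$ and $\mathrm{dom}_q=\{\rho\ge2^{-(q+1)^2}\}$. If $m\ge q$, $x\in\mathrm{dom}_m$ and $z\in K$, then $\eta_m\le2^{-m}\rho(x)\le2^{-q}d(x,z)$, so
$$\|h^m(x)-g(z)\|\le\|h^m(x)-h^m(z)\|+\|h^m(z)-g(z)\|\le d(x,z)+2\eta_m\le\alpha\,d(x,z),\tag{10}$$
where $\alpha:=1+2^{1-q}\le2$. Thus each $h^m$, put together with $g$ on $K$, is almost $1$-Lipschitz between its shell and $K$.

**Step 3: weights.** To pass from one shell to the next we use the variable $s(x)=-\log_2\rho(x)$ for $x\notin K$. Let $w_q$ be the function of $s$ equal to $1$ for $s\le q^2$, to $0$ for $s\ge(q+1)^2$, and linear in between. For $m>q$ let $w_m$ be the continuous function with value $1$ at $m^2$, value $0$ outside $((m-1)^2,(m+1)^2)$, and linear on $[(m-1)^2,m^2]$ and on $[m^2,(m+1)^2]$. These are the hat functions for the nodes $q^2,(q+1)^2,\dots$. So $\sum_{m\ge q}w_m=1$, and at each point at most two $w_m$ are nonzero. Consecutive nodes are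 at least $2q+1$ apart, so each $w_m$ is $\frac1{2q+1}$-Lipschitz in $s$. Write $w_m(x)$ for $w_m(s(x))$. If $w_m(x)>0$, then $x\in\mathrm{dom}_m$: for $m>q$ we have $(m-1)^2<s(x)<(m+1)^2$, which puts $x$ in $V_m$, and for $m=q$ we have $s(x)<(q+1)^2$. Define
$$G=g\ \text{ on }K,\qquad G(x)=\sum_{m\ge q}w_m(x)h^m(x)\quad(x\notin K),$$
where terms with $w_m(x)=0$ are read as $0$. Then $G(0)=g(0)=0$. We show that $G:M\to\ell_1$ is $(1+\varepsilon)$-Lipschitz.

**Step 4: at least one point in $K$.** On $K$ the constant is $1$. For $x\notin K$ and $z\in K$, $G(x)-G(z)=\sum_mw_m(x)(h^m(x)-g(z))$ is a convex combination of vectors estimated in (10), so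
$$\|G(x)-G(z)\|\le\alpha\,d(x,z)\le(1+\varepsilon)d(x,z).\tag{11}$$

**Step 5: two points at very different distances from $K$.** From here on let $x,y\notin K$ with $\rho(y)\le\rho(x)=:r$, and $d=d(x,y)$. Suppose $\rho(y)\le\kappa r$. Then we can pass through $K$ cheaply. Indeed $d\ge\rho(x)-\rho(y)\ge(1-\kappa)r\ge r/2$. Take $z\in K$ with $d(y,z)=\rho(y)\le\kappa r$. By (11),
$$\|G(x)-G(y)\|\le\alpha\big(d(x,z)+d(y,z)\big)\le\alpha(d+2d(y,z))\le\alpha(d+2\kappa r)\le\alpha(1+4\kappa)d\le(1+\varepsilon)d.$$

**Step 6: two points at comparable distances from $K$.** Suppose $\rho(y)>\kappa r$. Now the weights matter, and we must show that their variation costs little. Take $z\in K$ with $d(x,z)=r$. Since $\sum_m(w_m(x)-w_m(y))=0$, we may subtract $g(z)$: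
$$G(x)-G(y)=\sum_m\big[w_m(x)h^m(x)-w_m(y)h^m(y)-(w_m(x)-w_m(y))g(z)\big].$$
If $x,y\in\mathrm{dom}_m$, the $m$-th term equals
$$w_m(x)\big(h^m(x)-h^m(y)\big)+\big(w_m(x)-w_m(y)\big)\big(h^m(y)-g(z)\big).$$
If exactly one of the two points, say $p$, is in $\mathrm{dom}_m$, then $w_m$ vanishes at the other, and the term equals $(w_m(x)-w_m(y))(h^m(p)-g(z))$. If neither is, the term is $0$.

Each $h^m$ is $1$-Lipschitz on $\mathrm{dom}_m$, so the terms $w_m(x)(h^m(x)-h^m(y))$ contribute at most $\sum_mw_m(x)d\le d$ in total. For the others, (10) gives $\|h^m(p)-g(z)\|\le2d(p,z)\le2(r+d)$ for $p\in\{x,y\}\cap\mathrm{dom}_m$, because $d(x,z)=r$ and $d(y,z)\le d+r$. At most four indices have $w_m(x)$ or $w_m(y)$ nonzero, and $|w_m(x)-w_m(y)|\le|s(x)-s(y)|/(2q+1)$. Therefore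
$$\|G(x)-G(y)\|\le d+\frac{8(r+d)\,|s(x)-s(y)|}{2q+1}.\tag{12}$$
It remains to bound $(r+d)|s(x)-s(y)|$ by a multiple of $d$. From $\ln t\le t-1$ and $1/\ln2<2$,
$$|s(x)-s(y)|=\log_2\frac{\rho(x)}{\rho(y)}\le\frac{\rho(x)-\rho(y)}{\rho(y)\ln2}\le\frac{2d}{\kappa r},\qquad|s(x)-s(y)|\le\log_2\frac1\kappa\le\frac2\kappa .$$
If $d\le r$, the first bound and $r+d\le2r$ give $(r+d)|s(x)-s(y)|\le4d/\kappa$. If $d>r$, the second bound and $r+d\le2d$ give the same. Inserting this in (12) and using (8),
$$\|G(x)-G(y)\|\le\Big(1+\frac{32}{(2q+1)\kappa}\Big)d\le(1+\varepsilon)d.$$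

**Step 7: renumbering.** Thus $G$ is $(1+\varepsilon)$-Lipschitz and extends $g|_K$. Delete its first $q$ coordinates, which does not increase the Lipschitz constant. The coordinates $j>q$ satisfy $G_j|_K=g_j|_K=f_{n_j}|_K$. Renumbering them gives (1) of Theorem B. $\square$

On $K'\setminus K$ the map $G$ need not agree with the subsequence of $f$; there $f$ was used only to know that its truncations are extendable.

## Equality of the two moduli: proof of Theorem B(2)

Let $A\subset\mathcal F(K)$ be bounded. Pairings with elements of $A$ depend only on restrictions to $K$.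

*The inequality $v_{\mathcal F(M)}(A)\le v_{\mathcal F(K')}(A)$.* By Lemma 1, the sequences of wuC norm at most $1$ in $\mathrm{Lip}_0(M)$ are the $1$-Lipschitz maps $g:M\to\ell_1$ with $g(0)=0$. The restriction $g|_{K'}$ is again $1$-Lipschitz and has the same pairings with $A$.

*The inequality $v_{\mathcal F(K')}(A)\le v_{\mathcal F(M)}(A)$.* Let $f:K'\to\ell_1$ be $1$-Lipschitz with $f(0)=0$ and $\limsup_n\sup_{a\in A}|\langle f_n,a\rangle|>c>0$. Passing to a subsequence of the coordinates, which is still a $1$-Lipschitz map into $\ell_1$, we may assume $\sup_{a\in A}|\langle f_n,a\rangle|>c$ for all $n$. For $\varepsilon>0$ take $(f_{n_j})$ and $G$ from (1). For $a\in A\subset\mathcal F(K)$ we have $\langle G_j,a\rangle=\langle f_{n_j},a\rangle$, so $\sup_A|\langle G_j,a\rangle|>c$ for all $j$. By Lemma 1, $G/(1+\varepsilon)$ has wuC norm at most $1$, hence $v_{\mathcal F(M)}(A)\ge c/(1+\varepsilon)$. Let $\varepsilon\to0$, and then let $c$ increase to the upper limit.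

The last sentence of Theorem B(2) follows, because being a (V$^*$)-set means that the modulus is $0$. $\square$

## Weak compactness up to $\varepsilon$ and the Main Theorem

Theorem A gives information only up to $\varepsilon$, so we need to know that relative weak compactness survives this. Let $X$ be a Banach space and $A\subset X$ bounded, and suppose:
$$\text{for every }\varepsilon>0\text{ there is a relatively weakly compact }A_\varepsilon\subset X\text{ with }A\subset A_\varepsilon+\varepsilon B_X.\tag{13}$$
Then $A$ is relatively weakly compact. Indeed, the weak closure $\overline{A_\varepsilon}^{\,w}$ is weakly compact in $X$, hence weak$^*$ compact in $X^{**}$, and so is the sum $\overline{A_\varepsilon}^{\,w}+\varepsilon B_{X^{**}}$. This sum contains $A$, so it contains the weak$^*$ closure of $A$ in $X^{**}$, which therefore lies in $X+\varepsilon B_{X^{**}}$ for every $\varepsilon>0$. As $X$ is norm closed in $X^{**}$, the weak$^*$ closure of $A$ is contained in $X$. It is weak$^*$ compact because $A$ is bounded, and on $X$ the weak$^*$ topology of $X^{**}$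 is the weak topology. So $A$ is relatively weakly compact.

*Proof of the Main Theorem.*

**Only if.** For compact $K\subset M$, the space $\mathcal F(K)$ is isometric to a closed subspace of $\mathcal F(M)$. So let $Y$ be a closed subspace of a space $X$ with (V$^*$). A (V$^*$)-set of $Y$ is a (V$^*$)-set of $X$ by the remark on images, so it is relatively weakly compact in $X$. As $Y$ is weakly closed in $X$ and carries the restricted weak topology, the set is relatively weakly compact in $Y$.

**If.** Let $A$ be a (V$^*$)-set of $\mathcal F(M)$ and $\varepsilon>0$. Theorem A gives a compact $K\ni0$ and a (V$^*$)-set $A'$ of $\mathcal F(M)$ with $A'\subset\mathcal F(K)$ and $A\subset A'+\varepsilon B_{\mathcal F(M)}$. Theorem B with $\theta=1$ gives a compact $K'\supset K$ in $M$ such that $A'$ is a (V$^*$)-set of $\mathcal F(K')$. As $\mathcal F(K')$ has (V$^*$) by hypothesis, $A'$ is relatively weakly compact in $\mathcal F(K')$, hence in $\mathcal F(M)$. So (13) holds for $A$ with $A_\varepsilon=A'$, and $A$ is relatively weakly compact. $\blacksquare$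

## Localized (V$^*$)-sets and other notions of compactness

The two theorems combine into a description of (V$^*$)-sets that does not mention property (V$^*$).

**Theorem C.** Let $M$ be complete and $A\subset\mathcal F(M)$ bounded. The following are equivalent:

(i) $A$ is a (V$^*$)-set of $\mathcal F(M)$;

(ii) for every $\varepsilon>0$ there are a compact $K'\subset M$ with $0\in K'$ and a (V$^*$)-set $A'$ *of* $\mathcal F(K')$ with $A\subset A'+\varepsilon B_{\mathcal F(M)}$.

*Proof.* For (i)$\Rightarrow$(ii), take $K$ and $A'$ from Theorem A; by Theorem B(2), $A'$ is a (V$^*$)-set of $\mathcal F(K')$ for a suitable compact $K'\supset K$. For (ii)$\Rightarrow$(i), each $A'$ is a (V$^*$)-set of $\mathcal F(M)$ by the remark on images, and the approximation remark (3) applies. $\square$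

**Corollary.** Let $\mathcal P$ be one of the following properties of bounded sets: relatively weakly compact; weakly precompact (every sequence has a weakly Cauchy subsequence); relatively norm compact. For complete $M$, every (V$^*$)-set of $\mathcal F(M)$ has $\mathcal P$ iff, for each compact $K\subset M$, every (V$^*$)-set of $\mathcal F(K)$ has $\mathcal P$.

*Proof.* For a subset of a closed subspace, each $\mathcal P$ holds in the subspace iff it holds in the whole space. For weak compactness this was used above. For weak precompactness it holds because, by Hahn–Banach, a sequence in the subspace is weakly Cauchy there iff it is weakly Cauchy in the whole space. For norm compactness it is clear. Since (V$^*$)-sets of a subspace are (V$^*$)-sets of the whole space, "only if" follows.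

For "if", let $A$ be a (V$^*$)-set of $\mathcal F(M)$. By Theorem C and the hypothesis, for each $\varepsilon>0$ there is a set $A_\varepsilon\subset\mathcal F(M)$ with $\mathcal P$ and $A\subset A_\varepsilon+\varepsilon B_{\mathcal F(M)}$. We show that $A$ has $\mathcal P$.

For relative weak compactness this is the argument after (13). For relative norm compactness, each $A_\varepsilon$ is covered by finitely many balls of radius $\varepsilon$, so $A$ is covered by finitely many balls of radius $2\varepsilon$; thus $A$ is totally bounded. For weak precompactness, let $(a_n)\subset A$ and choose $a_n^{(k)}\in A_{1/k}$ with $\|a_n-a_n^{(k)}\|\le1/k$. By successive extraction and diagonalization there is a subsequence of indices $n$ along which $(a_n^{(k)})_n$ is weakly Cauchy for every $k$. Along it, for every $x^*\in\mathcal F(M)^*$ and every $k$,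
$$\limsup_{n,m}|x^*(a_n)-x^*(a_m)|\le\frac{2\|x^*\|}k+\limsup_{n,m}|x^*(a^{(k)}_n)-x^*(a^{(k)}_m)|=\frac{2\|x^*\|}k .$$
Letting $k\to\infty$, the subsequence of $(a_n)$ is weakly Cauchy. $\square$
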